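\title{Polynomial decompositions of the diagonal and the Hodge group}

\begin{abstract}
A smooth projective variety $X$ admits a degree $l$ polynomial decomposition of the diagonal if, up to a cycle supported on $D\times X$ with $D\subset X$ a divisor, the class of the diagonal is a polynomial in cycles of codimension at most $l$ on $X\times X$. This forces the algebra of holomorphic forms on $X$ to be generated in degrees at most $l$, and a conjecture in a paper of Martin and Vial asserts the converse. We show that the converse fails for every $l\ge 3$. The obstruction is Hodge-theoretic. Let $\dim X=2d$ with $d$ even. Suppose that algebraic classes on $X\times X$ have no component in $H^{i,0}(X)\otimes H^{0,i}(X)$ for $0<i<d$, and that the Hodge group confines their components in $H^{d,0}(X)\otimes H^{0,d}(X)$ to the line of a nondegenerate Hermitian tensor. If the multiplication $\mathrm{Sym}^2H^{d,0}(X)\to H^{2d,0}(X)$ is bijective, a decomposition of degree less than $\dim X$ then forces it to be a homothety for natural Hermitian products. We construct varieties for which it is not.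
\end{abstract}

\section{The question and the results}

All varieties are over $\mathbb C$, and Chow groups have rational coefficients. We write $\mathrm{cl}$ for the cycle class map and $H^{p,q}(X)$ for the Hodge summands of $H^{p+q}(X,\mathbb C)$; thus $H^{p,0}(X)=H^0(X,\Omega^p_X)$.

\begin{definition}\label{def:poly}
Let $l\ge1$ be an integer. A smooth projective variety $X$ of dimension $n$ admits a \emph{degree $l$ polynomial decomposition of the diagonal} if
\[
\Delta_X=Z_1+Z_2\in\mathrm{CH}^n(X\times X),
\]
where $Z_1$ lies in the subalgebra of $\mathrm{CH}^\bullet(X\times X)$ generated by the groups $\mathrm{CH}^i(X\times X)$ with $i\le l$, and $Z_2$ is supported on $D\times X$ for some divisor $D\subset X$.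
\end{definition}

The condition becomes weaker as $l$ grows, and it is empty for $l\ge n$: take $Z_1=\Delta_X$ and $Z_2=0$. At the other extreme, a product of curves $C_1\times\dots\times C_n$ satisfies it with $l=1$, because its diagonal is the product of the pull-backs of the divisors $\Delta_{C_i}\subset C_i\times C_i$.

The definition is related to holomorphic forms as follows. Correspondences act on forms; the diagonal acts as the identity; a cycle supported on $D\times X$ acts as zero; and a polynomial in classes of degree at most $l$ can only produce sums of products of forms of degree at most $l$. Hence, if $X$ admits a degree $l$ polynomial decomposition, the algebra $H^0(X,\Omega_X^\bullet)$ is generated in degrees $\le l$. This is known; the short proof is recalled in Proposition~\ref{prop:onlyif}. The following conjecture from \cite{MV} says that this is the only restriction.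

\begin{quote}
\textbf{Conjecture} (\cite{MV}). Let $l\ge1$ be an integer. A smooth projective variety $X$ admits a degree $l$ polynomial decomposition of the diagonal if and only if the algebra $H^0(X,\Omega_X^\bullet)$ is generated in degrees $\le l$.
\end{quote}

The ``if'' part is a natural guess. Suppose that $n=2d$ and that $H^0(X,\Omega^\bullet_X)$ is generated by $M=H^{d,0}(X)$. The action of $\Delta_X$ on $H^{n,0}(X)$ is given by the component of its class in $H^{n,0}(X)\otimes H^{0,n}(X)$, which is the identity tensor of $H^{n,0}(X)$. As $M$ generates, this tensor is a quadratic polynomial in elements of $M\otimes\overline M$, so the spaces of forms raise no objection. However, the elements of $M\otimes\overline M$ that one uses must be components of algebraic classes on $X\times X$, hence of Hodge classes. If the Hodge group of $X$ is large, there may be only one such element up to scalars, say $\gamma$. The only candidate for the identity tensor is then a multiple of $\gamma^2$, and there is no reason why $\gamma^2$ should be the right tensor. We show that it can be a wrong one.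

\begin{theorem}\label{thm:main}
For every $b\ge1$ there is a smooth projective variety $X_b$ of dimension $8b$ with $H^{i,0}(X_b)=0$ for $i\notin\{0,4b,8b\}$ and with $H^0(X_b,\Omega^\bullet)$ generated in degree $4b$, such that $X_b$ admits a degree $l$ polynomial decomposition of the diagonal if and only if $l\ge8b=\dim X_b$. Hence the conjecture fails for all $l$ with $4b\le l\le8b-1$. In particular it fails for every $l\ge4$.
\end{theorem}

The last sentence follows by taking $b=\lfloor l/4\rfloor$: then $4b\le l\le4b+3\le8b-1$.

\begin{theorem}\label{thm:three}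
There is a smooth projective fourfold $X$ with $H^0(X,\Omega^\bullet)$ generated in degrees $\le3$ which has no degree $3$ polynomial decomposition of the diagonal.
\end{theorem}

So the ``if'' part of the conjecture fails for every $l\ge3$. The cases $l=1$ and $l=2$ are not decided here.

Section~\ref{sec:criterion} turns the idea above into a criterion: a certain multiplication map must be a homothety. Section~\ref{sec:model} shows, by a computation with six products, how this fails in the smallest possible case. The rest realizes this computation, and an alternating variant of it, by geometry. Section~\ref{sec:tools} collects the tools on quotients, products and Hodge groups; Section~\ref{sec:Xb} proves Theorem~\ref{thm:main}; Sections~\ref{sec:curve} and~\ref{sec:fourfold} prove Theorem~\ref{thm:three}.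

\section{The homothety criterion}\label{sec:criterion}

\subsection{Action on forms}
Let $X$ be smooth projective of dimension $n$, and let $p_1,p_2$ be the projections of $X\times X$. For $\xi\in H^{n,n}(X\times X)$ and $\omega\in H^{p,0}(X)$ put $\xi^*\omega=p_{1*}(\xi\cup p_2^*\omega)$. The class of $\Delta_X$ acts as the identity.

\begin{lemma}\label{lem:action}
\begin{enumerate}
\item[(a)] If $\xi\in H^{p',q'}(X)\otimes H^{n-p',n-q'}(X)$, then $\xi^*=0$ on $H^{p,0}(X)$ unless $(p',q')=(p,0)$.
\item[(b)] If $Z\in\mathrm{CH}^n(X\times X)$ is supported on $D\times X$ for a divisor $D\subset X$, then $\mathrm{cl}(Z)^*=0$ on $H^{p,0}(X)$ for all $p$.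
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The second factor of $\xi\cup p_2^*\omega$ has type $(n-p'+p,\,n-q')$, and $p_{1*}$ kills it unless this is $(n,n)$.

(b) Let $\tilde D$ be the disjoint union of resolutions of the components of $D$, and $j:\tilde D\to X$ the induced map. Push-forward along the proper surjective map $\tilde D\times X\to D\times X$ is surjective on rational Chow groups, so $Z=(j\times\mathrm{id})_*\tilde Z$ with $\tilde Z\in\mathrm{CH}^{n-1}(\tilde D\times X)$. If $q_1,q_2$ are the projections of $\tilde D\times X$, the projection formula gives $\mathrm{cl}(Z)^*\omega=j_*q_{1*}(\mathrm{cl}(\tilde Z)\cup q_2^*\omega)$. The class in parentheses has type $(n-1+p,n-1)$, and $q_{1*}$ lowers types by $(n,n)$. So $q_{1*}$ of it has type $(p-1,-1)$ and vanishes.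
\end{proof}

\begin{proposition}\label{prop:onlyif}
If $X$ has a degree $l$ polynomial decomposition, then $H^0(X,\Omega_X^\bullet)$ is generated in degrees $\le l$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:action}(b), $\omega=\Delta_X^*\omega=Z_1^*\omega$ for $\omega\in H^{p,0}(X)$, and by (a) only the component of $\mathrm{cl}(Z_1)$ in $H^{p,0}\otimes H^{n-p,n}$ matters. Let $z_1\cdots z_k$ be a monomial of $Z_1$, with $z_j$ of degree $i_j\le l$. It contributes there only through components of the $z_j$ in $H^{p_j,0}\otimes H^{i_j-p_j,i_j}$, because the second Hodge indices $q_j\ge0$ on the first factor must sum to $0$. Here $p_j\le i_j\le l$. So $\omega$ is a sum of products of forms of degrees $\le l$.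
\end{proof}

\subsection{The ring of relevant components}
For $p=n$ the relevant Künneth components form a ring. Put
\[
B(X)=\bigoplus_iH^{i,0}(X)\otimes H^{0,i}(X)\subset H^\bullet(X\times X,\mathbb C),
\]
and let $\pi:\bigoplus_iH^{i,i}(X\times X)\to B(X)$ be the projection along the other summands $H^{p,q}(X)\otimes H^{i-p,i-q}(X)$ of $H^{i,i}(X\times X)$.

\emph{The map $\pi$ is a ring homomorphism.} Every nonzero summand, labeled $(i;p,q)$, has $q\ge0$ and $p\le i$, and it lies in $B(X)$ if and only if $q=0$ and $p=i$. The product of the summands $(i;p,q)$ and $(i';p',q')$ lies in $(i+i';p+p',q+q')$. This is in $B(X)$ if and only if $q+q'=0$ and $p+p'=i+i'$, that is, if and only if both factors are in $B(X)$.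

Let $A_i(X)\subset H^{i,0}(X)\otimes H^{0,i}(X)$ be the $\mathbb C$-span of $\pi(\mathrm{cl}(\mathrm{CH}^i(X\times X)))$.

Whenever $n=\dim X$ is even, we use on $H^{n,0}(X)$ the form
\[
\langle\omega,\beta\rangle=\int_X\omega\wedge\bar\beta .
\]
It is Hermitian, since $\omega\wedge\bar\beta=\bar\beta\wedge\omega$, and it is positive definite: if $\omega=f\,dz_1\wedge\dots\wedge dz_n$ locally with $z_j=x_j+iy_j$ and $n=2k$, then $\omega\wedge\bar\omega=(-1)^{n(n-1)/2}(-2i)^{n}|f|^2\prod_jdx_j\wedge dy_j=4^k|f|^2\prod_jdx_j\wedge dy_j$.

\begin{proposition}\label{prop:necessary}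
If $X$ (with $n$ even) has a degree $l$ polynomial decomposition, then the subalgebra of $B(X)$ generated by the $A_i(X)$ with $i\le l$ contains an element $\sum_j\alpha_j\otimes\bar\beta_j\in H^{n,0}(X)\otimes H^{0,n}(X)$ such that $\sum_j\alpha_j\langle\omega,\beta_j\rangle=\omega$ for all $\omega\in H^{n,0}(X)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:action}(a), $\xi^*=\pi(\xi)^*$ on $H^{n,0}(X)$ for $\xi\in H^{n,n}(X\times X)$, and $(\alpha\otimes\bar\beta)^*\omega=\alpha\int_X\bar\beta\wedge\omega=\alpha\langle\omega,\beta\rangle$. By Lemma~\ref{lem:action}(b), $\pi(\mathrm{cl}\,Z_1)^*=\Delta_X^*=\mathrm{id}$ on $H^{n,0}(X)$. Since $\pi\circ\mathrm{cl}$ is a ring homomorphism, $\pi(\mathrm{cl}\,Z_1)$ lies in the stated subalgebra.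
\end{proof}

\subsection{The criterion}
For a vector space $M$ we regard $\mathrm{Sym}^2M$ as the space of symmetric tensors in $M\otimes M$, with $xy=\frac12(x\otimes y+y\otimes x)$. A Hermitian product on $M$ then induces one on $\mathrm{Sym}^2M$. If $(q_j)$ is an orthonormal basis of $M$, the products $q_jq_k$ with $j\le k$ are orthogonal in $\mathrm{Sym}^2M$, and
\begin{equation}\label{eq:sym2norm}
\|q_j^2\|^2=1,\qquad\|q_jq_k\|^2=\tfrac12\quad(j\ne k).
\end{equation}
We call a linear map between Hermitian spaces a \emph{homothety} if it multiplies all squared norms by one positive constant.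

\begin{proposition}\label{prop:criterion}
Let $X$ be smooth projective of dimension $n=2d$ with $d$ even, and let $M=H^{d,0}(X)\neq0$. Suppose that
\begin{enumerate}
\item[(i)] $A_i(X)=0$ for $0<i<d$;
\item[(ii)] $A_d(X)\subset\mathbb C\gamma$, where $\gamma=\sum_jq_j\otimes\overline{q_j}$ for a basis $(q_j)$ of $M$;
\item[(iii)] multiplication $\mu:\mathrm{Sym}^2M\to H^{n,0}(X)$ is bijective.
\end{enumerate}
Give $M$ the Hermitian product for which $(q_j)$ is orthonormal. If $X$ admits a degree $l$ polynomial decomposition for some $l\le n-1$, then $\mu$ is a homothety: there is $\kappa>0$ with $\langle\mu(x),\mu(x)\rangle=\kappa\|x\|^2$ for all $x\in\mathrm{Sym}^2M$.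
\end{proposition}

\begin{proof}
Consider a nonzero product of elements of $A_{i_1}(X),\dots,A_{i_k}(X)$ with $1\le i_j\le n-1$ and $\sum_j i_j=n=2d$. By (i), all $i_j\ge d$, so $k\le2$; and $k\ne1$ since $i_1\le n-1$. Hence the product is one of two elements of $A_d(X)$. By (ii), the degree $n$ part of the subalgebra in Proposition~\ref{prop:necessary} is contained in $\mathbb C\gamma^2$. As $d$ is even, no signs occur in
\[
\gamma^2=\sum_{j,k}q_jq_k\otimes\overline{q_jq_k}.
\]
So there is $c_0\in\mathbb C$ with
\[
c_0\sum_{j,k}q_jq_k\,\langle\omega,q_jq_k\rangle=\omega\qquad\text{for all }\omega\in H^{n,0}(X).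
\]
The adjoint of $\mu$ is $\mu^*\omega=\sum_{j,k}\langle\omega,q_jq_k\rangle\,q_j\otimes q_k$, a symmetric tensor. Hence the equation says $c_0\,\mu\mu^*=\mathrm{id}$. As $\mu$ is bijective, $c_0\,\mu^*\mu=\mathrm{id}$ on $\mathrm{Sym}^2M\neq0$. So $c_0\ne0$, and $\kappa=c_0^{-1}$ is positive because $\mu^*\mu$ is.
\end{proof}

Hypothesis (ii) carries the obstruction. If $A_d(X)$ were all of $M\otimes\overline M$, the products of its elements would span $H^{n,0}(X)\otimes H^{0,n}(X)$ by (iii), and nothing would be obstructed.

When can the conclusion fail? In our examples a unitary group $\mathcal U$ acts on $M$ and on $H^{n,0}(X)$, compatibly with multiplication and preserving the Hermitian products, and (ii) comes from the irreducibility of $M$ under $\mathcal U$. If $\mathrm{Sym}^2M$ is also irreducible, then $\mu$ is a homothety by Schur's lemma. This happens when $M$ is a line, or when $\mathcal U=U(V)$ and $M=V$. So we need an irreducible $M$ with reducible symmetric square. The smallest case for unitary groups is $M=S^2V$ with $\dim V=2$, where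
\[
\mathrm{Sym}^2(S^2V)=S^4V\oplus(\det V)^{2}.
\]

\section{The smallest case, worked by hand}\label{sec:model}

Let $V$ be a $2$-dimensional Hermitian space with orthonormal basis $e_1,e_2$, let $W$ be one with orthonormal basis $u,v$, and let $U=V\otimes W$. Write $x'=x\otimes u$ and $x''=x\otimes v$ for $x\in V$. Then $e_1',e_2',e_1'',e_2''$ is an orthonormal basis of $U$. On $\mathrm{Sym}^4U$ we use the Hermitian product given by permanents,
\[
\langle y^1y^2y^3y^4,\,z^1z^2z^3z^4\rangle=\mathrm{per}\big(h(y^i,z^j)\big),
\]
where $h$ is the Hermitian product of $U$. Distinct monomials in the basis vectors are orthogonal, and $\|e^\alpha\|^2=\alpha!$ for a monomial $e^\alpha$ with exponent vector $\alpha$.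

The vectors $f_1=e_1^2$, $f_2=\sqrt2\,e_1e_2$, $f_3=e_2^2$ form an orthonormal basis of $S^2V\subset V\otimes V$ for the induced, $U(V)$-invariant, Hermitian product. Define
\[
q:S^2V\to\mathrm{Sym}^2U,\qquad q(xy)=x'y''+y'x'',
\]
which is injective. Give $M=q(S^2V)$ the Hermitian product making $q$ an isometry, and put $q_j=q(f_j)$:
\[
q_1=2e_1'e_1'',\qquad q_2=\sqrt2\,(e_1'e_2''+e_2'e_1''),\qquad q_3=2e_2'e_2''.
\]

\begin{lemma}\label{lem:model}
Multiplication $\mu:\mathrm{Sym}^2M\to\mathrm{Sym}^4U$ is injective, and it is not a homothety.
\end{lemma}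

\begin{proof}
Put $m=e_1'e_2'e_1''e_2''$, $a=(e_1')^2(e_2'')^2$, $c=(e_2')^2(e_1'')^2$. Then
\[
q_1q_3=4m,\qquad q_2^2=2a+2c+4m,
\]
and these are independent. Grade by the weights of the diagonal torus of $\mathrm{GL}(V)$. Both vectors have weight $(2,2)$. The products $q_1^2,q_1q_2,q_2q_3,q_3^2$ are nonzero (the polynomial ring is a domain) of weights $(4,0),(3,1),(1,3),(0,4)$. So the six products are independent, and $\mu$ is injective.

Now compare norms on two vectors, using \eqref{eq:sym2norm} in $\mathrm{Sym}^2M$:
\[
\begin{array}{l|l|l|c}
x\in\mathrm{Sym}^2M&\|x\|^2&\|\mu(x)\|^2&\text{ratio}\\\hline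
q_1^2&1&\|4(e_1')^2(e_1'')^2\|^2=16\cdot2!\,2!=64&64\\
q_1q_3-\frac12q_2^2&\frac12+\frac14=\frac34&\|2m-a-c\|^2=4+4+4=12&16
\end{array}
\]
Here $\|m\|^2=1$ and $\|a\|^2=\|c\|^2=2!\,2!=4$. The ratios differ.
\end{proof}

The second vector is the discriminant $e_1^2\cdot e_2^2-(e_1e_2)^2$, which spans the summand $(\det V)^2$; the first is a highest weight vector of $S^4V$. By Schur's lemma $\mu$ scales the squared norm by $64$ on $S^4V$ and by $16$ on $(\det V)^2$. For $\dim V=1$ there would be one summand only, and no contradiction.

It remains to find varieties with $H^{d,0}=M$, with $H^{2d,0}=\mu(\mathrm{Sym}^2M)$, and with Hodge group large enough for hypothesis (ii).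

\section{Tools}\label{sec:tools}

\subsection{Quotients}
Let $\mathcal Y$ be smooth projective of dimension $n$, let $\Gamma\subset\mathrm{Aut}(\mathcal Y)$ be a finite subgroup of order $N$, and let $X$ be a projective resolution of $\mathcal Y/\Gamma$. The group $\Gamma$ acts on the closure in $\mathcal Y\times X$ of the graph of $\mathcal Y\dashrightarrow X$. Let $\tilde{\mathcal Y}$ be a $\Gamma$-equivariant resolution of this closure, with projections $\psi:\tilde{\mathcal Y}\to\mathcal Y$ and $f:\tilde{\mathcal Y}\to X$. Then $\psi$ is birational and equivariant, while $f$ is $\Gamma$-invariant of degree $N$ and is an étale Galois cover with group $\Gamma$ over a dense open set. Put $\theta=\psi_*f^*$ and $R=H^{\bullet,0}(\mathcal Y)^\Gamma$.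

\begin{lemma}\label{lem:quot}
\begin{enumerate}
\item[(a)] $\theta:H^{\bullet,0}(X)\to H^{\bullet,0}(\mathcal Y)$ is an injective algebra homomorphism with image $R$.
\item[(b)] $\int_{\mathcal Y}\theta\alpha\wedge\overline{\theta\beta}=N\int_X\alpha\wedge\bar\beta$ for $\alpha,\beta\in H^{n,0}(X)$.
\item[(c)] For $z\in\mathrm{CH}^i(X\times X)$ put $z'=(\psi\times\psi)_*(f\times f)^*z\in\mathrm{CH}^i(\mathcal Y\times\mathcal Y)$. Then $\pi(\mathrm{cl}\,z')=(\theta\otimes\bar\theta)\,\pi(\mathrm{cl}\,z)$, where $\bar\theta=\psi_*f^*$ on $H^{0,\bullet}(X)$ is the conjugate of $\theta$.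
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On holomorphic forms $\psi^*$ is an isomorphism, and $\psi_*\psi^*=\mathrm{id}$; so $\psi_*$ is its inverse there, and $\psi^*\theta\alpha=f^*\alpha$. Since $\psi^*$ and $f^*$ are algebra homomorphisms, so is $\theta$. It is injective because $f_*f^*=N$, and its image is $\Gamma$-invariant because $f$ is invariant and $\psi$ equivariant. Conversely, let $\eta$ be a $\Gamma$-invariant holomorphic $p$-form on $\tilde{\mathcal Y}$. The current $f_*\eta$ is a $\bar\partial$-closed current of type $(p,0)$, hence a holomorphic form. Over the open set where $f$ is étale Galois it is the trace of $\eta$, so $f^*f_*\eta=\sum_{\gamma\in\Gamma}\gamma^*\eta=N\eta$ there, and hence everywhere. So $\eta=f^*(f_*\eta/N)$. Applying this to $\psi^*\eta_0$ with $\eta_0\in R$ gives $\eta_0=\theta(f_*\psi^*\eta_0/N)$.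

(b) Both sides equal $\int_{\tilde{\mathcal Y}}f^*(\alpha\wedge\bar\beta)$: for the left side, pull back by $\psi$ and use $\psi^*\theta=f^*$; for the right side, use $\deg f=N$.

(c) On Künneth components $(f\times f)^*=f^*\otimes f^*$ and $(\psi\times\psi)_*=\psi_*\otimes\psi_*$. Both preserve the Hodge type on each factor, since $\dim\tilde{\mathcal Y}=\dim\mathcal Y$. So $(\psi\times\psi)_*(f\times f)^*$ commutes with $\pi$, and it is $\theta\otimes\bar\theta$ on $H^{i,0}\otimes H^{0,i}$.
\end{proof}

We identify $H^{\bullet,0}(X)$ with $R$ by $\theta$. Then, for $n$ even, $\langle\,,\rangle$ becomes a positive multiple of $\int_{\mathcal Y}\omega\wedge\bar\beta$, and $A_i(X)\subset R_i\otimes\overline{R_i}$ is spanned by the elements $\pi(\mathrm{cl}\,z')$.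

\subsection{Fourth powers}
Let $Y$ be smooth projective of dimension $e\ge1$, and let $U\subset H^{e,0}(Y)$ be a subspace. For $y\in U$ let $y_a$ be the pull-back of $y$ to $Y^4$ from the $a$-th factor, and put $p(y)=\sum_{a=1}^4y_a$. The space $(\mathbb C\oplus U)^{\otimes4}\subset H^{\bullet,0}(Y^4)$ is stable under the symmetric group $S_4$. Write $S^k_\pm U$ for $\mathrm{Sym}^kU$ if $e$ is even and for $\Lambda^kU$ if $e$ is odd.

\begin{lemma}\label{lem:power}
\begin{enumerate}
\item[(a)] The rule $y^1\cdots y^k\mapsto p(y^1)\cdots p(y^k)$ identifies $\bigoplus_{k=0}^4S^k_\pm U$, with $S^k_\pm U$ in degree $ek$ and products of more than four elements of $U$ set to zero, with the algebra of $S_4$-invariants of $(\mathbb C\oplus U)^{\otimes4}$.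
\item[(b)] If $\int_Yy\wedge\bar z=\kappa\,h(y,z)$ on $U$ for a Hermitian product $h$ and $\kappa\neq0$, then $\int_{Y^4}\prod_ip(y^i)\wedge\overline{\prod_ip(z^i)}$ equals $4!\,\kappa^4\,\mathrm{per}(h(y^i,z^j))$ for $e$ even, and $4!\,\kappa^4\det(h(y^i,z^j))$ for $e$ odd.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $y_ay'_a=0$ (its degree $2e$ exceeds $\dim Y$),
\[
p(y^1)\cdots p(y^k)=\sum_{a_1,\dots,a_k\ \text{distinct}}y^1_{a_1}\cdots y^k_{a_k},
\]
which is $0$ for $k>4$. The $p(y)$ commute for $e$ even and anticommute for $e$ odd, so the rule is well defined and multiplicative. The part of $(\mathbb C\oplus U)^{\otimes4}$ with $k$ factors $U$ is $\bigoplus_{|A|=k}U^{\otimes A}$, and $S_4$ permutes the sets $A$ transitively. So projection to $A=\{1,\dots,k\}$ identifies its invariants with the $S_k$-invariants of $U^{\otimes k}$, where $S_k$ permutes the factors, with the sign character inserted if $e$ is odd. The projection of $p(y^1)\cdots p(y^k)$ is the full symmetrization (antisymmetrization for $e$ odd) of $y^1\otimes\dots\otimes y^k$. Hence $S^k_\pm U$ maps isomorphically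 to the invariants.

(b) Put $\epsilon(\sigma)=1$ for $e$ even and $\epsilon(\sigma)=\mathrm{sgn}(\sigma)$ for $e$ odd. Then $\prod_ip(y^i)=\sum_\sigma\epsilon(\sigma)\,y_1^{\sigma^{-1}(1)}\cdots y_4^{\sigma^{-1}(4)}$. Moving each $\bar z_a$ next to $y_a$ takes $3+2+1=6$ transpositions of classes of the same degree $e$, so it costs no sign. By Fubini the integral is
\[
\kappa^4\sum_{\sigma,\tau\in S_4}\epsilon(\sigma)\epsilon(\tau)\prod_{a=1}^4h\big(y^{\sigma^{-1}(a)},z^{\tau^{-1}(a)}\big),
\]
and for each fixed $\sigma$ the sum over $\tau$ is the permanent, respectively the determinant.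
\end{proof}

\subsection{Hodge groups}
Let $H$ be a weight-one $\mathbb Q$-Hodge structure with polarization $E$, so $E$ is alternating and, with our sign convention, $iE(x,\bar x)>0$ for $0\neq x\in H^{1,0}$. For $H^1$ of a curve, $E$ is the cup product. The \emph{Hodge group} $\mathrm{Hg}(H)\subset\mathrm{Sp}(H)$ is the smallest $\mathbb Q$-algebraic subgroup whose real points contain the image of the circle $U(1)$ acting by $z^{p-q}$ on $H^{p,q}$. We use the following standard facts.

\begin{itemize}
\item $\mathrm{Hg}(H)$ is connected, and it is reductive because $H$ is polarized.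
\item A rational tensor in $H^{\otimes2p}$ is fixed by $\mathrm{Hg}(H)$ if and only if it is a \emph{Hodge tensor}, that is, of type $(p,p)$. Rational subspaces of $H$ are sub-Hodge structures if and only if they are $\mathrm{Hg}(H)$-stable, and the commutant of $\mathrm{Hg}(H)$ in $\mathrm{End}(H)$ is the algebra of endomorphisms of the Hodge structure.
\item $\mathrm{Hg}(H)$ is the group of all $g\in\mathrm{GL}(H)$ fixing $E$ and all Hodge tensors. Indeed, a reductive group is determined by its invariants in mixed tensors, $H\cong H^\vee$ equivariantly by $E$, and odd tensor powers have no invariants since $-1\in\mathrm{Hg}(H)$.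
\item $\mathrm{Hg}(H_1\oplus H_2)\subset\mathrm{Hg}(H_1)\times\mathrm{Hg}(H_2)$, and it surjects onto both factors; $\mathrm{Hg}(H^{\oplus k})=\mathrm{Hg}(H)$, acting diagonally.
\item If $Z$ is a product of curves, $H^\bullet(Z,\mathbb Q)$ is a sum of tensor products of the groups $H^1$ of the factors and Tate twists. So all Hodge classes on $Z$ are fixed by the Hodge group of the sum of these $H^1$'s, acting trivially on $H^0$ and $H^2$ of the factors.
\end{itemize}

The next lemma produces hypothesis (ii) of the criterion. Let $V_0=H_0^{1,0}$ for a polarized weight-one Hodge structure $(H_0,E)$, with the Hermitian product $h_V(x,y)=iE(x,\bar y)$. A unitary $g\in\mathcal U:=U(V_0,h_V)$ extends to $H_0\otimes\mathbb R$ by acting as $\bar g$ on $\overline{V_0}$. The extension preserves $E$, because $V_0$ and $\overline{V_0}$ are isotropic and $E(x,\bar y)=-ih_V(x,y)$. So $\mathcal U\subset\mathrm{Sp}(H_0)(\mathbb R)$.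

\begin{lemma}\label{lem:line}
Let $\mathcal Y,\Gamma,X,R$ be as above, with $\mathcal Y$ a product of curves. Let $\mathrm{Sp}(H_0)(\mathbb R)$ act linearly on $H^1(\,\cdot\,,\mathbb R)$ of every curve factor and trivially on $H^0$ and $H^2$ of the factors, and hence, by the Künneth formula, on the cohomology of $\mathcal Y$ and of $\mathcal Y\times\mathcal Y$. Suppose that
\begin{itemize}
\item all Hodge classes on $\mathcal Y\times\mathcal Y$ are fixed, and
\item the subgroup $\mathcal U$ preserves the Hodge types on $H^1$ of every curve factor.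
\end{itemize}
Let $S=S^2V_0$ or $S=\Lambda^2V_0$, with $S\ne0$, and let $q:S\to H^{d,0}(\mathcal Y)$ be injective and $\mathcal U$-equivariant with image $R_d$, for some $d$. Then $A_d(X)\subset\mathbb C\gamma$ with $\gamma=\sum_jq(f_j)\otimes\overline{q(f_j)}$, where $(f_j)$ is an orthonormal basis of $S$ for a $\mathcal U$-invariant Hermitian product.
\end{lemma}

\begin{proof}
For $z\in\mathrm{CH}^d(X\times X)$ the class $\mathrm{cl}\,z'$ of Lemma~\ref{lem:quot}(c) is a Hodge class on $\mathcal Y\times\mathcal Y$, so it is fixed by $\mathcal U$. As $\mathcal U$ preserves Hodge types on each factor $\mathcal Y$, it commutes with $\pi$. Hence $\pi(\mathrm{cl}\,z')$ lies in $(R_d\otimes\overline{R_d})^{\mathcal U}$. The action of $\mathcal U$ is defined over $\mathbb R$, so $\overline{R_d}\cong\overline S$, and $\overline S\cong S^\vee$ by the Hermitian product. Since $S^2V_0$ and $\Lambda^2V_0$ are irreducible under $U(V_0)$, Schur's lemma shows that $(S\otimes\overline S)^{\mathcal U}$ is a line. The nonzero tensor $\sum_jf_j\otimes\overline{f_j}$ is $\mathcal U$-invariant, so it spans the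 line.
\end{proof}

\section{The varieties \texorpdfstring{$X_b$}{Xb}}\label{sec:Xb}

\subsection{Construction}
To realize Section~\ref{sec:model} we need a $2$-dimensional $V_0=H^{1,0}$ moved by a full symplectic Hodge group; a second factor $W=\langle u,v\rangle$ whose symmetries cut $\mathrm{Sym}^2(V_0\otimes W)$ down to $q(S^2V_0)$, and whose own Hodge group does not interfere; and a filler to raise the degree. The three ingredients are the following curves.

\begin{itemize}
\item $D$: the genus $2$ curve $y^2=x^5-x-1$, with hyperelliptic involution $\iota_D$. Put $H_0=H^1(D,\mathbb Q)$ and $V_0=H^{1,0}(D)$. The quintic is irreducible modulo $5$ (an Artin--Schreier polynomial), and modulo $2$ it is $(x^2+x+1)(x^3+x^2+1)$. So its Galois group is transitive on five roots and contains an element of cycle type $(2,3)$, whose cube is a transposition; as $5$ is prime, the group is $S_5$. By a theorem of Zarhin \cite{Zarhin}, if $f$ has degree at least $5$ and Galois group $S_{\deg f}$ or $A_{\deg f}$, the Jacobian of $y^2=f$ has geometric endomorphism ring $\mathbb Z$. So $\mathrm{End}(JD)=\mathbb Z$.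
\item $F$: the genus $2$ curve $y^2=x^6+1$, with $W=H^{1,0}(F)=\langle u,v\rangle$, $u=dx/y$, $v=x\,dx/y$. Let $G\subset\mathrm{Aut}(F)$ be generated by $\rho:(x,y)\mapsto(\omega x,y)$ with $\omega=e^{2\pi i/3}$, by $s:(x,y)\mapsto(1/x,y/x^3)$, and by the hyperelliptic involution $\iota_F$. By pull-back
\[
\rho:u\mapsto\omega u,\ v\mapsto\omega^2v;\qquad s:u\mapsto-v,\ v\mapsto-u;\qquad\iota_F=-1 .
\]
The group $G$ is finite, and $\iota_F$ is central in it.
\item $E_0$: the elliptic curve $y^2=x^3+1$. The maps $(x,y)\mapsto(x^2,y)$ and $(x,y)\mapsto(x^{-2},yx^{-3})$ from $F$ to $E_0$ pull back $dx/y$ to $2v$ and $-2u$. So $JF$ is isogenous to $E_0^2$, and $H^1(F,\mathbb Q)\cong H^1(E_0,\mathbb Q)^2$ as Hodge structures. As $E_0$ has complex multiplication, $T:=\mathrm{Hg}(H^1(E_0))$ is a torus.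
\end{itemize}

Let $Y=D\times F\times E_0^{2b-2}$, a product of $2b$ curves, $\mathcal Y=Y^4$ and $n=8b$. Let $K\subset\{\pm1\}^{2b}$ be the group of sign vectors with product $1$, acting on $Y$ through the involutions $\iota_D,\iota_F,-1_{E_0}$ of the factors. Let $\Gamma\subset\mathrm{Aut}(\mathcal Y)$ be generated by $K^4$, by the permutations $S_4$ of the four copies of $Y$, and by $G$ acting diagonally on the four factors $F$. The group $S_4$ normalizes $K^4$, and $G$ commutes with both, since $\iota_F$ is central in $G$. So $\Gamma$ is finite. Let $X_b$ be a projective resolution of $\mathcal Y/\Gamma$.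

\subsection{Forms}
We compute $R=H^{\bullet,0}(\mathcal Y)^\Gamma$ in three steps.

\emph{Invariants of $K^4$.} We have $H^{\bullet,0}(Y)=\bigoplus_I\bigotimes_{i\in I}H^{1,0}$, where $I$ runs over the sets of factors of $Y$, and $\varepsilon\in K$ acts on the $I$-summand by $\prod_{i\in I}\varepsilon_i$. If $i\in I$ and $j\notin I$, the vector with $\varepsilon_i=\varepsilon_j=-1$ and all other entries $1$ acts by $-1$. So only $I=\emptyset$ and the full set survive:
\[
H^{\bullet,0}(Y)^K=\mathbb C\oplus U,\qquad U\cong V_0\otimes W\ \text{in degree }2b,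
\]
where $x\otimes w$ corresponds to $x\wedge w\wedge\lambda$ with $\lambda\ne0$ a fixed top form on $E_0^{2b-2}$.

\emph{Invariants of $S_4$.} By Lemma~\ref{lem:power}(a) with $e=2b$, they are $\bigoplus_{k\le4}\mathrm{Sym}^kU$, with $\mathrm{Sym}^kU$ in degree $2bk$. Hence $R=\bigoplus_{k=0}^4(\mathrm{Sym}^kU)^G$.

\emph{Invariants of $G$.} Write $x'=x\otimes u$ and $x''=x\otimes v$. Since $\iota_F=-1$ on $U$, the terms $k=1,3$ contribute $0$. A product of $i$ primed and $k-i$ doubly primed vectors has $\rho$-weight $\omega^{i+2(k-i)}=\omega^{2k-i}$; for $k=2$ and $k=4$, with $0\le i\le k$, invariance forces $i=k/2$. For even $k$ the element $s$ exchanges primes and double primes without sign. So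
\begin{align*}
R_{4b}&=(V_0'\otimes V_0'')^{s}=q(S^2V_0),\qquad q(xy)=x'y''+y'x'',\\
R_{8b}&=(\mathrm{Sym}^2V_0'\otimes\mathrm{Sym}^2V_0'')^{s}\cong\mathrm{Sym}^2(S^2V_0),\qquad\dim R_{8b}=6,
\end{align*}
and $R_i=0$ for all other $i>0$.

Let $h_V(x,y)=i\int_Dx\wedge\bar y$ and $h_W(w,w')=i\int_Fw\wedge\bar w'$. The form $h_W$ is invariant under $\rho$ and $s$. So $u\perp v$, as the $\rho$-eigenvalues differ, and $h_W(u,u)=h_W(v,v)$; rescale $u,v$ by a common factor so that this equals $1$. We are now in the situation of Section~\ref{sec:model} with $V=V_0$. By Lemma~\ref{lem:model}, $\mu:\mathrm{Sym}^2R_{4b}\to R_{8b}$ is injective, and both spaces have dimension $6$, so it is bijective. Thus $H^0(X_b,\Omega^\bullet)$ is generated in degree $4b$.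

\subsection{The Hodge group}
\begin{lemma}\label{lem:hg}
$\mathrm{Hg}(H_0)=\mathrm{Sp}(H_0)$, and $\mathrm{Sp}(H_0)\times1\subset\mathrm{Hg}(H_0\oplus H^1(E_0))$.
\end{lemma}

\begin{proof}
The commutant of $\mathrm{Hg}(H_0)$ in $\mathrm{End}(H_0)$ is $\mathrm{End}(JD)\otimes\mathbb Q=\mathbb Q$. As $\mathrm{Hg}(H_0)$ is reductive and connected, $H_0\otimes\mathbb C$ is an irreducible module over its complexified Lie algebra $\mathfrak g\subset\mathfrak{sp}_4(\mathbb C)$. The center of $\mathfrak g$ consists of scalars in $\mathfrak{sp}_4$, so it is $0$, and $\mathfrak g$ is semisimple of rank at most $2$. We go through the types.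

$A_1$: then $\mathfrak g=\mathfrak{sl}_2$ acts on $S^3\mathbb C^2$. But $\mathfrak g$ contains the generator of the Hodge circle, a nonzero semisimple element with eigenvalues proportional to $1,1,-1,-1$, whereas semisimple elements of $\mathfrak{sl}_2$ have eigenvalues $3k,k,-k,-3k$ on $S^3\mathbb C^2$.

$A_1\times A_1$: the only faithful irreducible representation of dimension $4$ is $\mathbb C^2\boxtimes\mathbb C^2$. The product of the two alternating forms is an invariant symmetric form, and an irreducible representation has at most one invariant bilinear form up to scalars. So this representation is not symplectic.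

$A_2$ has irreducible representations of dimensions $1,3,6,8,\dots$ and none of dimension $4$; $G_2$ has dimension $14>10=\dim\mathfrak{sp}_4$. The remaining type $B_2=C_2$ has dimension $10$, so $\mathfrak g=\mathfrak{sp}_4$. This proves the first claim.

The group $\mathrm{Hg}:=\mathrm{Hg}(H_0\oplus H^1(E_0))$ lies in $\mathrm{Sp}(H_0)\times T$ and surjects onto $\mathrm{Sp}(H_0)$. As $T$ is commutative, the derived group of $\mathrm{Hg}$ lies in $\mathrm{Sp}(H_0)\times1$, and it surjects onto $[\mathrm{Sp}(H_0),\mathrm{Sp}(H_0)]=\mathrm{Sp}(H_0)$. So $\mathrm{Sp}(H_0)\times1\subset\mathrm{Hg}$.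
\end{proof}

The complex multiplication on $F$ and $E_0$ was chosen for the last step: these curves cannot tie the action on $H_0$ to an action on their own cohomology.

\subsection{Proof of Theorem~\ref{thm:main}}
The dimension, the vanishing of $H^{i,0}(X_b)$ for $i\notin\{0,4b,8b\}$, and generation in degree $4b$ have been shown. For $l\ge8b$ take $Z_1=\Delta_{X_b}$ and $Z_2=0$.

Suppose that $X_b$ has a degree $l$ polynomial decomposition with $l\le8b-1$. We apply Proposition~\ref{prop:criterion} with $d=4b$ and $M=R_{4b}$. Hypothesis (i) holds as $H^{i,0}(X_b)=0$ for $0<i<4b$, and (iii) was shown above. For (ii), let $\mathrm{Sp}(H_0)(\mathbb R)$ act on $H^1(D,\mathbb R)=H_0\otimes\mathbb R$ and trivially on $H^1$ of $F$ and $E_0$. The $H^1$'s of the curve factors of $\mathcal Y\times\mathcal Y$ are sums of copies of $H_0$ and $H^1(E_0)$, so by Lemma~\ref{lem:hg} this action fixes all Hodge classes on $\mathcal Y\times\mathcal Y$. The group $\mathcal U$ preserves Hodge types, and $q$ is $\mathcal U$-equivariant. Hence Lemma~\ref{lem:line} gives (ii) with $q_j=q(f_j)$ as in Section~\ref{sec:model}.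

So $\mu$ is a homothety for $\langle\,,\rangle$ on $H^{8b,0}(X_b)=R_{8b}\subset\mathrm{Sym}^4U$. By Fubini $\int_Yy\wedge\bar z=\kappa\,h(y,z)$ on $U$, with $h=h_V\otimes h_W$ and a constant $\kappa\neq0$. By Lemmas~\ref{lem:quot}(b) and~\ref{lem:power}(b), $\langle\,,\rangle$ is a nonzero multiple of the permanent product of Section~\ref{sec:model}; both are positive definite, so the factor is positive. This contradicts Lemma~\ref{lem:model}. \qed

\section{A trigonal curve with full Hodge group}\label{sec:curve}

For Theorem~\ref{thm:three} we want dimension $4$, so $Y$ should be a curve $C$, and Lemma~\ref{lem:power} then produces exterior powers. We look for $H^{1,0}(C)=V_0\otimes W$ with $W$ the $2$-dimensional representation of $S_3\subset\mathrm{Aut}(C)$, and $M=\Lambda^2V_0$. If $\dim V_0\le3$, then $\Lambda^2V_0$ is $0$, a line, or $V_0^\vee\otimes\det V_0$, and $\mathrm{Sym}^2(\Lambda^2V_0)$ is zero or irreducible; so there is no obstruction. For $\dim V_0=4$ it contains $\Lambda^4V_0$ as a proper summand. The curve $C$ will be the Galois closure of the following trigonal curve $D$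 of genus $4$, with $V_0=H^{1,0}(D)$.

\begin{proposition}\label{prop:curve}
There is a curve $D$ of genus $4$ with a degree $3$ map to $\mathbb P^1$ having exactly two simple branch points and five other branch points, all totally ramified, such that $\mathrm{Hg}(H^1(D))=\mathrm{Sp}(H^1(D))$.
\end{proposition}

The strategy is to degenerate $D$ to a nodal curve. The monodromy is a transvection, and it lies in the Hodge group of a general member. A connected irreducible subgroup of $\mathrm{Sp}$ containing a transvection is all of $\mathrm{Sp}$ (Step 7), so the issue is irreducibility. If the Hodge structure of the general member split, a piece would survive in the limit as a quotient of the Jacobian of the normalization, and in this quotient the difference of the two points over the node would be torsion. We choose these points so that this does not happen.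

\begin{proof}
\textbf{Step 1: the family.} Let $\varphi_0:C_0\to\mathbb P^1$ be the cyclic triple cover $y^3=v^4-1$, with deck generator $\zeta$. It has five totally ramified branch points (the roots of $v^4-1$, and $\infty$), so its genus is $3$. On $J=J(C_0)$ we have $1+\zeta+\zeta^2=0$, because $C_0/\langle\zeta\rangle=\mathbb P^1$. So $(1-\zeta)(1-\zeta^2)=3$, and $1-\zeta$ is an isogeny.

Let $r:J\to Q$ be a nonzero quotient abelian variety. The map $x\mapsto r([\zeta x]-[x])$ from $C_0$ to $Q$ is, up to translation, the Abel--Jacobi map followed by the surjection $r\circ(\zeta-1)$. It is nonconstant, because the Abel--Jacobi image generates $J$, so it takes each value finitely often. There are countably many quotients $Q$, and countably many torsion points on each. So there is an unramified point $x_1\in C_0$ such that, with $x_2=\zeta x_1$,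
\begin{equation}\label{eq:nontorsion}
\text{the image of }[x_2]-[x_1]\text{ in every nonzero quotient of }J\text{ is non-torsion.}
\end{equation}

Let $z$ be a coordinate centered at $\varphi_0(x_1)$ such that the disc $\{|z|<1\}$ contains no branch point. Then $\varphi_0^{-1}\{|z|<1\}=B_1\sqcup B_2\sqcup B_3$ with $x_i\in B_i$ for $i=1,2$. For $t\in\mathbb T=\{|t|<1/4\}$ remove $\{|z|\le3/4\}$ from $B_1$ and $B_2$, and glue in $\{w^2=z^2-t,\ |z|<1\}$ along $3/4<|z|<1$. There $|t/z^2|<4/9$, so the two branches $w=\pm z\sqrt{1-t/z^2}$ are well defined; glue the branch $w\approx z$ to $B_1$ and the branch $w\approx-z$ to $B_2$. This gives a proper flat family $\mathcal D\to\mathbb T$, finite of degree $3$ over $\mathbb P^1\times\mathbb T$. Its total space is smooth, since $t=z^2-w^2$ in the glued piece.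

For $t\ne0$ the glued piece is a double cover of a disc with two branch points $\pm\sqrt t$, hence an annulus. So $D_t$ is a smooth connected curve of genus $3+1=4$, with simple branching at $z=\pm\sqrt t$ and five totally ramified branch points. The curve $D_0$ is $C_0$ with $x_1$ and $x_2$ glued to a node.

Let $H=H^1(D_t,\mathbb Q)\cong H_1(D_t,\mathbb Q)$ (Poincaré duality), let $\langle\,,\rangle$ be the intersection form on it, and let $c$ be the vanishing cycle, the core of the annulus. It is nonseparating, because its complement retracts to $C_0$ minus two discs, which is connected; so $c\neq0$. By the Picard--Lefschetz formula the monodromy around $t=0$ is the transvection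
\[
\tau:x\mapsto x\pm\langle x,c\rangle c .
\]

\textbf{Step 2: $\tau$ lies in the Hodge group of a general member.} Pull back to the universal cover of $\mathbb T\setminus0$, where the local system with fiber $H$ is trivial. For a rational tensor in some $H^{\otimes2p}$, the locus where it is of type $(p,p)$ is an analytic subset, so it is everything or countable. Fix a point $o$ outside all the countable loci, let $D_o$ be the curve at $o$, and put $\mathcal G=\mathrm{Hg}(H^1(D_o))$. Hodge tensors at $o$ are then Hodge everywhere. Applying the deck transformations, we see that the space $\mathcal H_p\subset H^{\otimes2p}$ of Hodge tensors is $\tau$-stable. The polarization of $H^{\otimes2p}$ is rational, $\tau$-invariant, and definite on $\mathcal H_p$, which consists of classes of type $(p,p)$; and $\tau$ preserves the lattice of integral tensors in $\mathcal H_p$. So $\tau$ has finite order on $\mathcal H_p$. Being unipotent, it is the identity there. As $\tau$ also preserves the polarization of $H$, the third fact on Hodge groups in Section~\ref{sec:tools} gives $\tau\in\mathcal G$.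

\textbf{Step 3: a splitting and its limit.} Decompose $H$ into irreducible $\mathcal G$-modules over $\mathbb Q$. Since $\tau\in\mathcal G$ and $\tau-1$ has image $\mathbb Qc$, exactly one summand $M$ has nontrivial $\tau$-action, and $c\in M$. As a sub-Hodge structure of a polarized one, $M$ is nondegenerate, so $H=M\oplus M^\perp$. This decomposition is $\tau$-stable, and its projectors are Hodge tensors at $o$, hence everywhere. So it is a decomposition of Hodge structures over all of $\mathbb T\setminus0$. Let $\dim M^\perp=2r$, and \emph{suppose $r>0$}; we derive a contradiction in this step and the next two. By Poincaré duality, $F^1M^\perp_t$, which has rank $r$, consists of the $\eta\in H^0(D_t,\Omega^1)$ whose periods over all cycles in $M$ vanish.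

Let $\gamma_1$ be the circle $|z|=7/8$ in $B_1$. It lies in every $D_t$, and for $t\ne0$ it is homologous to $\pm c$. Consider the period over $\gamma_1$ as a functional on the rank $4$ bundle of relative dualizing forms over $\mathbb T$. For $t\ne0$ it is nonzero: otherwise $c$ would also have zero periods against antiholomorphic forms, and $c=0$. At $t=0$ it is $\pm2\pi i$ times the residue at $x_1$, which is nonzero for a form of the third kind on $C_0$ with poles at $x_1,x_2$. So its kernel is a subbundle $\mathcal E$ of rank $3$ over $\mathbb T$, with $\mathcal E_0=H^0(C_0,\Omega^1)$. As $c\in M$, we have $F^1M^\perp\subset\mathcal E$ over $\mathbb T\setminus0$.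

\textbf{Step 4: periods of sections of $\mathcal E$ extend to $t=0$.} Near the node put $\alpha=z+w$, $\beta=z-w$, so that $\alpha\beta=t$; the branch $\beta=0$ of $D_0$ passes through $x_1$, and the branch $\alpha=0$ through $x_2$. The relative dualizing sheaf is generated by $d\alpha/\alpha=-d\beta/\beta$. Grouping the monomials $\alpha^i\beta^j$ of a power series according to the sign of $i-j$, and using $\alpha\beta=t$, we write a section as
\[
\big(g_0(t)+\alpha A(\alpha,t)+\beta B(\beta,t)\big)\frac{d\alpha}{\alpha}=g_0(t)\frac{d\alpha}\alpha+A(\alpha,t)\,d\alpha-B(\beta,t)\,d\beta ,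
\]
where $A$ and $B$ are holomorphic near $(0,0)$. Its $c$-period is $\pm2\pi ig_0(t)$, so for a section $\eta$ of $\mathcal E$ we have $g_0=0$ and $\eta_t=A(\alpha,t)\,d\alpha-B(\beta,t)\,d\beta$. For small $\varepsilon>0$, the integral of $\eta_t$ across the neck, from the point $\alpha=\varepsilon$ to the point $\beta=\varepsilon$, does not depend on the path in the neck, and it is
\[
\int_\varepsilon^{t/\varepsilon}A(\alpha,t)\,d\alpha-\int_{t/\varepsilon}^{\varepsilon}B(\beta,t)\,d\beta\ \longrightarrow\ -\int_0^\varepsilon A(\alpha,0)\,d\alpha-\int_0^\varepsilon B(\beta,0)\,d\beta\qquad(t\to0).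
\]
The limit is the integral of $\eta_0$ along the path through the node. Outside the neck $\{|\alpha|,|\beta|\le\varepsilon\}$ the family is differentiably trivial near $t=0$, and $\eta_t\to\eta_0$ uniformly.

From the exact sequence $H_1(D_t\setminus c)\to H_1(D_t)\to H_1(D_t,D_t\setminus c)\cong\mathbb Z$, whose second map is $\langle\,\cdot\,,c\rangle$ up to sign, every integral cycle in $c^\perp$ can be moved off the neck; and $c^\perp/\mathbb Qc=H_1(C_0,\mathbb Q)$. Any integral cycle is the sum of an integer multiple of one fixed cycle $m_0$ crossing the neck once and an integral cycle in $c^\perp$; such an $m_0$ exists as $D_t\setminus c$ is connected. So every period of a section of $\mathcal E$ is bounded near $0$. It is single-valued on $\mathbb T\setminus0$, because $\tau$ changes a cycle by a multiple of $c$ and $c$-periods vanish on $\mathcal E$. Hence it extends holomorphically to $\mathbb T$. Its value at $0$ is a period of $\eta_0$ on $C_0$ for cycles in $c^\perp$, and for $m_0$ it is the integral of $\eta_0$ along a path in $C_0$ joining $x_1$ and $x_2$.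

\textbf{Step 5: the contradiction.} The monodromy is trivial on $M/\mathbb Qc$, and $c$-periods vanish on $\mathcal E$. So by Step 4 the periods over $M$ define a map of vector bundles $\mathcal E\to(M/\mathbb Qc)^\vee\otimes\mathcal O_{\mathbb T}$ over all of $\mathbb T$. Its kernel is $F^1M^\perp$ over $\mathbb T\setminus0$. The quotient of $\mathcal E$ by the kernel is torsion-free, so the kernel is a subbundle of rank $r$ over all of $\mathbb T$. Its fiber $P\subset\mathcal E_0=H^0(C_0,\Omega^1)$ at $0$ has the following properties.
\begin{enumerate}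
\item[(1)] $P$ annihilates $M'=(M\cap c^\perp)/\mathbb Qc\subset H_1(C_0,\mathbb Q)$. As $M$ is nondegenerate of dimension $8-2r$ and contains $c$, we have $\dim M'=6-2r$.
\item[(2)] Choose an integral cycle $m_1\in M$ with $k=\langle m_1,c\rangle\ne0$; it exists since $M$ is nondegenerate. Up to sign, the limit of its period gives a path from $x_1$ to $x_2$ in $C_0$ and $\delta\in H_1(C_0,\mathbb Z)$ with $k\int_{x_1}^{x_2}\eta+\int_\delta\eta=0$ for all $\eta\in P$.
\end{enumerate}
By (1), $P\oplus\overline P\subset\mathrm{Ann}(M')\otimes\mathbb C\subset H^1(C_0,\mathbb C)$. Both have dimension $2r$, so they are equal, and $\mathrm{Ann}(M')$ is a sub-Hodge structure of $H^1(C_0,\mathbb Q)$. Hence the image of $H_1(C_0,\mathbb Z)$ in $P^\vee$ is a lattice, and $Q=P^\vee/\mathrm{im}\,H_1(C_0,\mathbb Z)$ is a quotient abelian variety of $J$, nonzero since $r>0$. By (2), $k$ times the image of $[x_2]-[x_1]$ in $Q$ is zero. This contradicts \eqref{eq:nontorsion}. So $r=0$, $M=H$, and $H$ is an irreducible $\mathcal G$-module over $\mathbb Q$.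

\textbf{Step 6: $H_{\mathbb C}$ is irreducible.} Decompose $H_{\mathbb C}$ into irreducible $\mathcal G_{\mathbb C}$-modules. As $\tau-1$ has rank one, $c$ lies in one of them. Let $I$ be the isotypic component containing $c$. For $\sigma\in\mathrm{Aut}(\mathbb C/\mathbb Q)$, $\sigma(I)$ is an isotypic component containing $\sigma(c)=c$, so $\sigma(I)=I$. Thus $I$ is defined over $\mathbb Q$, and $I=H_{\mathbb C}$ by Step 5. If the multiplicity is $m$, then $\tau-1$ has rank divisible by $m$, so $m=1$.

\textbf{Step 7: $\mathcal G=\mathrm{Sp}(H)$.} Identify $\mathfrak{sp}(H_{\mathbb C})$ with $S^2H_{\mathbb C}$, where $ab$ acts by $x\mapsto\langle x,a\rangle b+\langle x,b\rangle a$. Let $\mathfrak g=\mathrm{Lie}\,\mathcal G_{\mathbb C}$ and $O=\mathcal G(\mathbb C)c$. The set $O$ is irreducible, since $\mathcal G$ is connected, and it spans $H_{\mathbb C}$ by Step 6. Since $\log\tau=\tau-1=\pm\frac12c^2$ lies in $\mathfrak g$, we have $a^2\in\mathfrak g$ for all $a\in O$. For $a,b\in O$,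
\[
[a^2,b^2]x=4\langle x,b\rangle\langle b,a\rangle a-4\langle x,a\rangle\langle a,b\rangle b,\qquad\text{that is,}\qquad[a^2,b^2]=-4\langle a,b\rangle\,ab .
\]
Fix $a\in O$. The set of $b\in O$ with $\langle a,b\rangle\neq0$ is nonempty and Zariski open in the irreducible set $O$, hence dense in $O$, so it spans $H_{\mathbb C}$. Hence $ab\in\mathfrak g$ for all $b\in H_{\mathbb C}$. As $O$ spans, $\mathfrak g=S^2H_{\mathbb C}$, so $\mathcal G=\mathrm{Sp}(H)$. Take $D=D_o$.
\end{proof}

\section{The fourfold}\label{sec:fourfold}

\subsection{The Galois closure}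
Let $D$ be as in Proposition~\ref{prop:curve}, and let $C\to\mathbb P^1$ be the Galois closure of $D\to\mathbb P^1$. The monodromy group contains a transposition and a $3$-cycle, so it is $S_3$, and $D=C/\langle s\rangle$ for a transposition $s$. The double cover $C/A_3\to\mathbb P^1$ is branched exactly at the two simple branch points. So $C/A_3\cong\mathbb P^1$, and $H^1(C,\mathbb Q)^{A_3}=0$. Hence only the $2$-dimensional irreducible representation $W_{\mathbb Q}$ of $S_3$ occurs in $H^1(C,\mathbb Q)$:
\[
H^1(C,\mathbb Q)=H_0\otimes W_{\mathbb Q},\qquad H_0=\mathrm{Hom}_{S_3}(W_{\mathbb Q},H^1(C,\mathbb Q)).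
\]
This is the purpose of having exactly two simple branch points. Evaluation at a generator of the line $W_{\mathbb Q}^s$ gives $H_0\cong H^1(C,\mathbb Q)^s=H^1(D,\mathbb Q)$ as Hodge structures. The invariant bilinear forms on $W_{\mathbb Q}$ are the multiples of a positive symmetric form $\beta$. So the cup product on $H^1(C,\mathbb Q)$ is $E\otimes\beta$ with $E$ alternating on $H_0$, and restriction to $H^1(C,\mathbb Q)^s$ shows that $E$ is proportional to the cup product of $D$. As $H^1(C,\mathbb Q)\cong H_0^{\oplus2}$, we get $\mathrm{Hg}(H^1(C))=\mathrm{Sp}(H_0)$, acting on the factor $H_0$.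

Let $V_0=H_0^{1,0}$, of dimension $4$, and $U=H^{1,0}(C)=V_0\otimes W$ with $W=W_{\mathbb Q}\otimes\mathbb C=\langle u,v\rangle$, where a fixed $3$-cycle acts by $u\mapsto\omega u$, $v\mapsto\omega^2v$ with $\omega=e^{2\pi i/3}$, and $s$ exchanges $u$ and $v$. The form $h(y,z)=i\int_Cy\wedge\bar z$ on $U$ is $h_V\otimes h_W$, with $h_V(x,y)=iE(x,\bar y)$ and $h_W(w,w')=\beta(w,\bar w')$. Since $h$ and $h_W$ are positive definite, so is $h_V$. By $S_3$-invariance $u\perp v$ and $h_W(u,u)=h_W(v,v)$; rescale $u,v$ by a common factor so that this is $1$. Let $e_1,\dots,e_4$ be an orthonormal basis of $V_0$.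

Let $X$ be a projective resolution of $C^4/(S_3\times S_4)$, with $S_3$ acting diagonally.

\subsection{Forms}
By Lemma~\ref{lem:power}(a) with $Y=C$ and $e=1$, the $S_4$-invariant forms on $C^4$ are $\bigoplus_{k\le4}\Lambda^kU$, so $R_k=(\Lambda^kU)^{S_3}$ for $0\le k\le4$. With $x'=x\otimes u$ and $x''=x\otimes v$, a product of $i$ primed and $k-i$ doubly primed vectors has weight $\omega^{2k-i}$ under the $3$-cycle. For $k=1$ none is invariant; for $k=2$ invariance forces $i=1$, and for $k=4$ it forces $i=2$. Since $s(x'y'')=x''y'=-y'x''$,
\begin{align*}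
R_1&=0,\\
R_2&=(V_0'\otimes V_0'')^s=q(\Lambda^2V_0),\qquad q(x\wedge y)=x'y''+x''y',\\
R_4&=(\Lambda^2V_0'\otimes\Lambda^2V_0'')^s\cong\mathrm{Sym}^2(\Lambda^2V_0),\qquad\dim R_4=21 .
\end{align*}
Put $q_{ij}=q(e_i\wedge e_j)$, $[ij|kl]=e_i'e_j'e_k''e_l''$, and
\[
\mathsf A=[12|34]+[34|12],\qquad\mathsf B=[13|24]+[24|13],\qquad\mathsf C=[14|23]+[23|14].
\]

\begin{lemma}\label{lem:alt}
Multiplication $\mu:\mathrm{Sym}^2R_2\to R_4$ is bijective. Let $R_2$ have the Hermitian product for which the $q_{ij}$, $i<j$, are orthonormal, and let $R_4\subset\Lambda^2V_0'\otimes\Lambda^2V_0''$ have the restriction of the one for which the monomials $[ij|kl]$ with $i<j$, $k<l$ are orthonormal. Then $\mu$ is not a homothety.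
\end{lemma}

\begin{proof}
Expanding and moving primed factors to the left,
\begin{align*}
q_{12}q_{34}&=e_1'e_2''e_3'e_4''+e_1'e_2''e_3''e_4'+e_1''e_2'e_3'e_4''+e_1''e_2'e_3''e_4'\\
&=-[13|24]+[14|23]+[23|14]-[24|13]=-\mathsf B+\mathsf C .
\end{align*}
Exchanging the indices $2$ and $3$ gives $q_{13}q_{24}=-\mathsf A+[14|32]+[32|14]=-\mathsf A-\mathsf C$. The substitution $2\to4\to3\to2$ gives $q_{14}q_{23}=-[12|43]-[43|12]+[13|42]+[42|13]=\mathsf A-\mathsf B$. Moreover
\[
q_{12}^2=2\,e_1'e_2''e_1''e_2'=-2[12|12],\qquad q_{12}q_{13}=-[13|12]-[12|13].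
\]
Grade by the weights of the diagonal torus of $\mathrm{GL}(V_0)$. By symmetry the six squares $q_{ij}^2$ and the twelve products $q_{ij}q_{ik}$ with $j\neq k$ are nonzero (here $q_{ji}=-q_{ij}$). Their weights $2\epsilon_i+2\epsilon_j$ and $2\epsilon_i+\epsilon_j+\epsilon_k$, with $\epsilon_i$ the weight of $e_i$, are pairwise different. The remaining three products have weight $(1,1,1,1)$, and their coefficient matrix in the independent vectors $\mathsf A,\mathsf B,\mathsf C$ has determinant
\[
\det\begin{pmatrix}0&-1&1\\-1&0&-1\\1&-1&0\end{pmatrix}=2 .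
\]
So the $21$ products are independent and span $R_4$, and $\mu$ is bijective.

Now compare norms, using \eqref{eq:sym2norm} in $\mathrm{Sym}^2R_2$ and $\|\mathsf A\|^2=\|\mathsf B\|^2=\|\mathsf C\|^2=2$:
\[
\begin{array}{l|l|l|c}
x\in\mathrm{Sym}^2R_2&\|x\|^2&\|\mu(x)\|^2&\text{ratio}\\\hline
q_{12}^2&1&\|-2[12|12]\|^2=4&4\\
q_{12}q_{34}-q_{13}q_{24}+q_{14}q_{23}&\frac32&\|2(\mathsf A-\mathsf B+\mathsf C)\|^2=24&16
\end{array}
\]
The ratios differ.
\end{proof}

The second vector spans the summand $\Lambda^4V_0$ of $\mathrm{Sym}^2(\Lambda^2V_0)$; it plays the role of the discriminant in Section~\ref{sec:model}.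

\subsection{Proof of Theorem~\ref{thm:three}}
By Lemma~\ref{lem:alt}, $R_4$ is generated by $R_2$, so $H^0(X,\Omega^\bullet)$ is generated in degrees $\le3$.

Suppose that $X$ has a degree $3$ polynomial decomposition. We apply Proposition~\ref{prop:criterion} with $n=4$, $d=2$, $l=3$ and $M=R_2$. Hypothesis (i) holds since $R_1=0$, and (iii) is Lemma~\ref{lem:alt}. For (ii), let $\mathrm{Sp}(H_0)(\mathbb R)$ act on $H^1(C,\mathbb R)$ through the factor $H_0$. As $\mathrm{Hg}(H^1(C))=\mathrm{Sp}(H_0)$, it fixes all Hodge classes on $C^4\times C^4$. The group $\mathcal U=U(V_0,h_V)$ preserves Hodge types, and $q:\Lambda^2V_0\to R_2$ is $\mathcal U$-equivariant. The vectors $e_i\wedge e_j$, $i<j$, are orthonormal for a $\mathcal U$-invariant product. So Lemma~\ref{lem:line} gives $A_2(X)\subset\mathbb C\gamma$ with $\gamma=\sum_{i<j}q_{ij}\otimes\overline{q_{ij}}$.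

Hence $\mu$ is a homothety for $\langle\,,\rangle$ on $H^{4,0}(X)=R_4$. By Lemma~\ref{lem:quot}(b) and Lemma~\ref{lem:power}(b) with $e=1$, this form is a nonzero multiple of the product $\det h(y^i,z^j)$ on $\Lambda^4U$; both are positive definite, so the factor is positive. For the determinant product the monomials $[ij|kl]$ with $i<j$, $k<l$ are orthonormal, because $e_1',\dots,e_4',e_1'',\dots,e_4''$ is an orthonormal basis of $U$. So $\langle\,,\rangle$ is a positive multiple of the product in Lemma~\ref{lem:alt}, and we have a contradiction. \qed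

\begin{remark}
The fourfold $X$ says nothing about $l=2$: its algebra of forms is not generated in degrees $\le2$, since $R_1=0$ while $R_3$ contains $e_1'e_2'e_3'+e_1''e_2''e_3''\neq0$.
\end{remark}

\begin{remark}
The obstruction is purely Hodge-theoretic. The arguments use only that the classes of the cycles in question are Hodge classes, and they allow complex coefficients, since $A_i(X)$ was defined as a $\mathbb C$-span.
\end{remark}

\begin{thebibliography}{9}
\bibitem{MV} Olivier Martin and Charles Vial, \emph{Effective zero-cycles and the Bloch-Beilinson filtration}, arXiv:2208.10026 (2022).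
\bibitem{Zarhin} Zarhin, \emph{Hyperelliptic jacobians without complex multiplication}, Math. Res. Lett. 7 (2000).
\end{thebibliography}
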